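# Five copies of $\mathfrak{sl}_2$: a braided symmetric algebra smaller than its Poisson limit

## 1. The guess: the quantum algebra is as large as the Jacobi identity allows

Let $V$ be a finite-dimensional representation of a complex reductive Lie algebra. The quantum group provides a noncommutative version of the symmetric algebra $S(V)$, the braided symmetric algebra $S_\sigma(V^q)$. As $q\to1$ it becomes commutative, and the first-order part of its commutator becomes a bracket on the limit. This bracket is known in advance, since it comes from the classical $r$-matrix. On all of $S(V)$ it may violate the Jacobi identity, whereas a bracket that comes from a commutator cannot. So the limit of $S_\sigma(V^q)$ must be a proper quotient of $S(V)$ whenever Jacobi fails.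

The answer one would first guess is that the limit is the largest quotient of $S(V)$ on which the bracket is Poisson: nothing is lost except what Jacobi forces. This guess is a conjecture in Sebastian Zwicknagl, "R-Matrix Poisson Algebras and Their Deformations", arXiv:0706.0351 (2007). It passes natural tests, and one inequality in it is a theorem. The guess is nevertheless false, and these notes prove that.

**Classical data.** Let $\mathfrak g$ be complex reductive, with a nondegenerate invariant symmetric form $(\cdot,\cdot)$, a Cartan subalgebra $\mathfrak h$, a decomposition $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$ and positive roots $R_+$. Choose root vectors $E_\alpha\in\mathfrak n_+$, $F_\alpha\in\mathfrak n_-$ with $(E_\alpha,F_\beta)=\delta_{\alpha\beta}$, and put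
$$r=\sum_{\alpha\in R_+}E_\alpha\otimes F_\alpha,\qquad r^-=\sum_{\alpha\in R_+}(E_\alpha\otimes F_\alpha-F_\alpha\otimes E_\alpha).$$

**Definition (bracket).** Let $\mathfrak g$ act on $S(V)$ by derivations and let $m$ be multiplication. Then
$$\{a,b\}=m\big(r^-(a\otimes b)\big)=\sum_{\alpha\in R_+}\big(E_\alpha(a)F_\alpha(b)-E_\alpha(b)F_\alpha(a)\big).$$
It is skew-symmetric and satisfies the Leibniz rule in each argument. We write $S(V,r^-)$ for $S(V)$ with this bracket and
$$\mathrm{Jac}(a,b,c)=\{a,\{b,c\}\}+\{b,\{c,a\}\}+\{c,\{a,b\}\}.$$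

For example, let $\mathfrak g=\mathfrak{sl}_2$ with the trace form, so $(e,f)=1$, and $V=\mathbb C^2$ with basis $x$, $y=fx$, so $ey=x$. Then $\{x,y\}=e(x)f(y)-e(y)f(x)=-xy$.

**Definition (reduced symmetric algebra).** $\overline{S(V,r^-)}=S(V)/J$, where $J$ is the smallest ideal such that (i) $\{S(V),J\}\subseteq J$, and (ii) $J$ contains all Jacobiators $\mathrm{Jac}(a,b,c)$. It exists because both properties pass to intersections. It is the largest quotient to which the bracket descends as a Poisson bracket, and it is graded.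

**Quantum data.** Let $\Bbbk=\mathbb C(q^{1/N})$, with $N$ divisible enough for all exponents below. Write $d_i=(\alpha_i,\alpha_i)/2$, $q_i=q^{d_i}$, $K_i=q^{d_ih_i}$. The algebra $U_q(\mathfrak g)$ has $[E_i,F_i]=\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$, and we use
$$\Delta(E_i)=E_i\otimes K_i+1\otimes E_i,\qquad \Delta(F_i)=F_i\otimes1+K_i^{-1}\otimes F_i.\tag{1.1}$$
Modules are finite-dimensional type 1 weight modules; on weight $\nu$ the element $K_i$ acts by $q^{(\nu,\alpha_i)}$. Recall that these modules are completely reducible, and that the simple ones $V^q_\nu$ are indexed by dominant integral $\nu$ and have the same characters as the $\mathfrak g$-modules $V_\nu$. Write $[m]_{q_i}=\frac{q_i^m-q_i^{-m}}{q_i-q_i^{-1}}$.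

**Definition (lattice, classical limit).** Let $\mathcal A\subset\Bbbk$ be the local ring of functions regular at $q=1$. Put $\hbar=q-1$; it generates the maximal ideal of the discrete valuation ring $\mathcal A$, and $q^c\equiv1+c\hbar \pmod{\hbar^2}$. Let $U_{\mathcal A}$ be the $\mathcal A$-algebra generated by $E_i,F_i,K_i^{\pm1},(K_i-1)/(q-1)$. A lattice $L\subset V^q$ is a finitely generated $\mathcal A$-submodule spanning $V^q$. If it is $U_{\mathcal A}$-stable, $L/\hbar L$ is a $\mathfrak g$-module, and we fix an identification $L/\hbar L\cong V$ with a $\mathfrak g$-module $V$, the classical limit.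

**Definition (braided symmetric algebra).** Let $P$ be the flip, $R$ the universal $R$-matrix, and $\mathcal R=PR$ the braiding on $V^q\otimes V^q$. Its eigenvalues have the form $\pm q^t$ with $t\in\mathbb Q$. Let $\Lambda^2_\sigma V^q$ be the span of the eigenvectors with eigenvalues of the form $-q^t$, and $S_\sigma(V^q)=T(V^q)/\langle\Lambda^2_\sigma V^q\rangle$.

**Definition (flat deformation).** $S_\sigma(V^q)$ is a flat deformation of $\overline{S(V,r^-)}$ if (a) $\dim_\Bbbk S_\sigma(V^q)_n=\dim_{\mathbb C}\overline{S(V,r^-)}_n$ for all $n\ge0$; and (b) the image $S_{\mathcal A}$ of $T_{\mathcal A}(L)$ in $S_\sigma(V^q)$ satisfies $S_{\mathcal A}/\hbar S_{\mathcal A}\cong\overline{S(V,r^-)}$ as graded algebras, by an isomorphism that is the fixed identification $L/\hbar L\cong V$ in degree 1.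

**Conjecture.** For every reductive $\mathfrak g$ and every finite-dimensional $U_q(\mathfrak g)$-module $V^q$ with classical limit $V$, the algebra $S_\sigma(V^q)$ is a flat deformation of $\overline{S(V,r^-)}$.

From here on $\mathfrak g$ is semisimple with simple roots $\alpha_i$, and the form is such that all $d_i\in\mathbb Q^\times$.

**Independence of conventions.** Other usual conventions lead to the same question. Replacing $R$ by $R_{21}^{-1}$ replaces $\mathcal R$ by $PR_{21}^{-1}=(R_{21}P)^{-1}=(PR)^{-1}=\mathcal R^{-1}$, so $\Lambda^2_\sigma V^q$ is unchanged. Reversing the tensor order in (1.1) replaces $R$ by $R_{21}$ and $\mathcal R$ by $P\mathcal RP$, so $S_\sigma(V^q)$ and $S_{\mathcal A}$ become their opposite algebras; since $\overline{S(V,r^-)}$ is commutative, (a) and (b) are unaffected. Replacing $(q,K_i)$ by $(q^{-1},K_i^{-1})$ amounts to twisting scalars by the automorphism $q^{1/N}\mapsto q^{-1/N}$ of $\Bbbk$, which preserves $\mathcal A$, its maximal ideal, and the shape $-q^t$. Rescaling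 the $E_i,F_i$ by powers of $K_i^{1/2}$ changes neither $R$ nor the stable lattices, because a stable lattice is the sum of its weight components (Lemma 1 below) and $K_i^{1/2}$ acts on each by a unit of $\mathcal A$.

## 2. Two tests over $\mathfrak{sl}_2$: the plane and the binary cubics

By Lemma 1 below, $\mathcal R$ preserves $L\otimes L$ and reduces to the flip modulo $\hbar$. So on a component of multiplicity one in $V^q\otimes V^q$, the sign of $\pm q^t$ is $+$ or $-$ according to whether the component reduces into $S^2V$ or into $\Lambda^2V$. We use this here.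

**The plane.** Let $V=\mathbb C^2$. A skew biderivation of $\mathbb C[x,y]$ satisfies Jacobi, because $\mathrm{Jac}$ is alternating and a derivation in each argument (checked in Section 5) and there are only two generators. So $J=0$. In $V^q\otimes V^q=V^q_2\oplus V^q_0$ the singular vector of weight $0$ is $y\otimes x-q\,x\otimes y$: by (1.1), $E$ sends $y\otimes x$ to $q\,x\otimes x$ and $x\otimes y$ to $x\otimes x$. It reduces to an antisymmetric vector, so $S_\sigma(V^q)=\Bbbk\langle x,y\rangle/(yx-qxy)$, with basis $x^iy^j$. The dimensions agree, and $[x,y]=(1-q)xy$ gives $\{x,y\}=-xy$ as it should. The guess holds.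

**Binary cubics, classical side.** Let $V=V_3$ ($\dim V_k=k+1$) with basis $v_0,\dots,v_3$, $fv_i=v_{i+1}$, $ev_i=i(4-i)v_{i-1}$. Then
$$\{v_0,v_1\}=-3v_0v_1,\quad\{v_0,v_2\}=-4v_1^2,\quad\{v_0,v_3\}=-3v_1v_2,\quad\{v_1,v_2\}=3v_0v_3-4v_1v_2.$$
Hence $\{v_0,\{v_1,v_2\}\}=-9v_0v_1v_2+12v_0v_1v_2+16v_1^3=3v_0v_1v_2+16v_1^3$, next $\{v_1,\{v_2,v_0\}\}=\{v_1,4v_1^2\}=0$, and $\{v_2,\{v_0,v_1\}\}=-3\big(4v_1^3+v_0(4v_1v_2-3v_0v_3)\big)$. The sum is
$$\mathrm{Jac}(v_0,v_1,v_2)=4v_1^3-9v_0v_1v_2+9v_0^2v_3\neq0.\tag{2.1}$$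
Jacobi fails, and the guess predicts that $S_\sigma(V_3^q)$ has an extra cubic relation reducing to (2.1).

**Binary cubics, quantum side.** Take $Fv_i=v_{i+1}$, $Ev_i=[i][4-i]v_{i-1}$; $v_i$ has weight $3-2i$. Classically $\Lambda^2V_3=V_4\oplus V_0$ and $S^2V_3=V_6\oplus V_2$, so the relations are the components $V_4^q$ and $V_0^q$. The singular vector of weight 4 is $v_1\otimes v_0-q^3v_0\otimes v_1$. Applying $F$ twice to it gives the relations
$$v_1v_0=q^3v_0v_1,\qquad v_2v_0=v_0v_2+(q^3-q^{-1})v_1^2,\tag{2.2}$$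
$$v_3v_0+q\,v_2v_1=v_1v_2+q^{-3}v_0v_3+(q^3-q^{-1})(v_2v_1+q^{-1}v_1v_2).$$
For weight 0, $E\big(\sum_ix_iv_i\otimes v_{3-i}\big)=0$ means $x_{i-1}=-q^{2i-3}x_i$. This gives
$$v_3v_0=q^3v_2v_1-q^4v_1v_2+q^3v_0v_3.\tag{2.3}$$
Substituting (2.3) in the relation before it gives $v_2v_1=\alpha v_1v_2+\beta v_0v_3$ with
$$\alpha=\frac{q^4+q^2+1-q^{-2}}{q+q^{-1}},\qquad\beta=\frac{q^{-3}-q^3}{q+q^{-1}}.$$
Now reduce $v_2v_1v_0$ in two ways. Starting with $v_2v_1$ we get
$$\alpha q^3v_0v_1v_2+\alpha(q^3-q^{-1})v_1^3+\beta(q^3\alpha-q^4)v_0v_1v_2+\beta q^3(\beta+1)v_0^2v_3 .$$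
Starting with $v_1v_0$ we get $q^3v_0(\alpha v_1v_2+\beta v_0v_3)+q^3(q^3-q^{-1})v_1^3$. The difference is a new relation in degree 3:
$$(\alpha-q^3)(q^3-q^{-1})\,v_1^3+q^3\beta(\alpha-q)\,v_0v_1v_2+q^3\beta^2\,v_0^2v_3=0.\tag{2.4}$$
Here $\alpha-q^3=\frac{1-q^{-2}}{q+q^{-1}}\equiv\hbar$, $q^3-q^{-1}\equiv4\hbar$, $\beta\equiv-3\hbar$, $\alpha-q=\frac{q^4-q^{-2}}{q+q^{-1}}\equiv3\hbar$ modulo $\hbar^2$. So (2.4) is $\hbar^2\big(4v_1^3-9v_0v_1v_2+9v_0^2v_3\big)$ plus terms divisible by $\hbar^3$. After division by $\hbar^2$ it reduces exactly to the Jacobiator (2.1), as the guess predicts.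

## 3. The $R$-matrix to first order in $q-1$

Let $\Omega_{\mathfrak h}\in\mathfrak h\otimes\mathfrak h$ be the Cartan part of the form, $\Omega=r+r_{21}+\Omega_{\mathfrak h}$ the Casimir tensor, and $\hat r=r+\frac12\Omega_{\mathfrak h}$. Thus $\hat r+\hat r_{21}=\Omega$ and $2\hat r-\Omega=r^-$. We use three standard facts.

**Fact F1 (classical Yang–Baxter equation; Drinfeld, Belavin–Drinfeld).** $[[\hat r,\hat r]]:=[\hat r_{12},\hat r_{13}]+[\hat r_{12},\hat r_{23}]+[\hat r_{13},\hat r_{23}]=0$.

For $\mathfrak{sl}_2$ with the trace form, $\hat r=e\otimes f+\frac14h\otimes h$, and with $[e,h]=-2e$, $[f,h]=2f$, $[f,e]=-h$ the three brackets are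
$$\tfrac12(e\otimes h\otimes f-e\otimes f\otimes h),\quad -e\otimes h\otimes f+\tfrac12e\otimes f\otimes h+\tfrac12h\otimes e\otimes f,\quad\tfrac12(e\otimes h\otimes f-h\otimes e\otimes f).$$
Their sum is $0$. For a direct sum the mixed brackets vanish. So F1 is checked by hand in the case that gives the counterexample.

**Fact F2 (Kirillov–Reshetikhin, Levendorskii–Soibelman).** As an ordered product over $\beta\in R_+$,
$$R=q^{\Omega_{\mathfrak h}}\prod_\beta\Big(\sum_{m\ge0}\tfrac{(q_\beta-q_\beta^{-1})^m}{[m]_{q_\beta}!}q_\beta^{m(m-1)/2}E_\beta^m\otimes F_\beta^m\Big),\qquad q_\beta=q^{d_\beta},\ d_\beta=\tfrac{(\beta,\beta)}2,$$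
with root vectors $E_\beta,F_\beta$ obtained from Chevalley generators by Lusztig's braid automorphisms. For $\mathfrak{sl}_2$ with the trace form this is $R=q^{h\otimes h/2}\sum_m\frac{(q-q^{-1})^m}{[m]!}q^{m(m-1)/2}E^m\otimes F^m$, and for $\mathfrak{sl}_2^{\oplus5}$ it is a product of five commuting factors of this kind.

**Fact F3.** $\mathcal R$ commutes with $U_q(\mathfrak g)$. On the $V^q_\nu$-isotypic part of $V^q_{\lambda_1}\otimes V^q_{\lambda_2}$ the operator $R_{21}R$ is the scalar $q^{(\nu,\nu+2\rho)-(\lambda_1,\lambda_1+2\rho)-(\lambda_2,\lambda_2+2\rho)}$, where $\rho$ is half the sum of the positive roots.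

Since $\mathcal R^2=PRPR=R_{21}R$, F3 shows that $\mathcal R^2$ is diagonalizable with eigenvalues $q^{2t}$. So $\mathcal R$ is killed by a polynomial $\prod(x^2-q^{2t})$ with distinct roots $\pm q^t$, and it is diagonalizable with eigenvalues $\pm q^t$.

**Lemma 1.** Let $M,M'$ be finite-dimensional type 1 weight modules with $U_{\mathcal A}$-stable lattices $L,L'$.

1. $L$ is the direct sum of its weight components, and $L/\hbar L$ is a $\mathfrak g$-module with the same character as $M$.
2. $R$ preserves $L\otimes L'$, and $R\equiv1+2\hbar\,\hat r\pmod{\hbar^2}$ there.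

*Proof of 1.* The purpose is to build the weight projections inside $U_{\mathcal A}$. The element $\kappa_i=\frac{K_i-1}{d_i(q-1)}\in U_{\mathcal A}$ acts on $M[\nu]$ by a scalar $\kappa_i(\nu)\in\mathcal A$ with $\kappa_i(\nu)\equiv\langle\nu,\alpha_i^\vee\rangle\pmod\hbar$. Fix a weight $\nu$. For each weight $\nu'\ne\nu$ choose $i=i(\nu')$ with $\langle\nu,\alpha_i^\vee\rangle\neq\langle\nu',\alpha_i^\vee\rangle$; then $\kappa_i(\nu)-\kappa_i(\nu')$ is a unit of $\mathcal A$. So
$$\prod_{\nu'\ne\nu}\frac{\kappa_{i(\nu')}-\kappa_{i(\nu')}(\nu')}{\kappa_{i(\nu')}(\nu)-\kappa_{i(\nu')}(\nu')}$$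
preserves $L$; it is $1$ on $M[\nu]$ and $0$ on every other weight space. Hence $L=\bigoplus L[\nu]$, with $L[\nu]$ free of rank $\dim M[\nu]$. On $L/\hbar L$ the element $h_i$ acts as $\kappa_i$, so the image of $L[\nu]$ has weight $\nu$.

*Proof of 2.* By part 1, $q^{\Omega_{\mathfrak h}}$, which is $q^{(\nu,\nu')}$ on $L[\nu]\otimes L'[\nu']$, preserves $L\otimes L'$ and is $\equiv1+\hbar\,\Omega_{\mathfrak h}$. The numbers $[m]_{q_\beta}!$ are units of $\mathcal A$, as their value at $q=1$ is $m!$. So divided powers lie in $U_{\mathcal A}$; the formulas for the braid automorphisms use only divided powers and powers of $q$ and the $K_i$, so they preserve $U_{\mathcal A}$, and $E_\beta,F_\beta\in U_{\mathcal A}$. The $m$-th term of each factor of F2 lies in $\hbar^m\operatorname{End}(L\otimes L')$, and $q_\beta-q_\beta^{-1}\equiv2d_\beta\hbar$. The product is therefore $\equiv1+2\hbar\sum_\beta d_\beta E_\beta\otimes F_\beta$. At $q=1$ we have $[E_\beta,F_\beta]=h_\beta$, the coroot, so $2(E_\beta,F_\beta)=([h_\beta,E_\beta],F_\beta)=(h_\beta,h_\beta)=2/d_\beta$.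 Thus $(E_\beta,F_\beta)=1/d_\beta$ and $\sum_\beta d_\beta E_\beta\otimes F_\beta$ reduces to $r$. Altogether $R\equiv1+\hbar\Omega_{\mathfrak h}+2\hbar r=1+2\hbar\hat r$. $\square$

## 4. One inequality is a theorem, and where its proof stops

**Proposition 2.** For every finite-dimensional $V^q$ and every $U_{\mathcal A}$-stable lattice $L$, the algebra $S_{\mathcal A}/\hbar S_{\mathcal A}$ is a quotient of $\overline{S(V,r^-)}$, compatibly with the identification in degree 1. Hence $\dim S_\sigma(V^q)_m\le\dim\overline{S(V,r^-)}_m$ for all $m$.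

**Step 1: the relations modulo $\hbar^2$.** The purpose is to compute the sign operator of the braiding to first order. Let $D$ act as $q^t$ on the $\pm q^t$-eigenspaces of $\mathcal R$, and put $\sigma=\mathcal RD^{-1}$. So $D^2=\mathcal R^2$, and $\sigma$ is $+1$ on the $q^t$-eigenspaces and $-1$ on the $(-q^t)$-eigenspaces; hence $\Lambda^2_\sigma V^q=\operatorname{im}(1-\sigma)$. By Lemma 1,
$$\mathcal R^2=R_{21}R\equiv1+2\hbar(\hat r_{21}+\hat r)=1+2\hbar\,\Omega\pmod{\hbar^2}\quad\text{on }L\otimes L.$$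
Over the completion $\hat{\mathcal A}$ the binomial series for $(\mathcal R^2)^{\pm1/2}$ converges. On the $q^{2t}$-eigenspace it acts by the square root of $q^{\pm2t}$ that is $\equiv1$ modulo $\hbar$, i.e. by $q^{\pm t}$, so it equals $D^{\pm1}$. The matrix entries of $D^{\pm1}$ in an $\mathcal A$-basis of $L\otimes L$ thus lie in $\Bbbk\cap\hat{\mathcal A}=\mathcal A$. So $D^{\pm1}$ preserves $L\otimes L$, and $D\equiv1+\hbar\Omega$. Therefore
$$\sigma=PRD^{-1}\equiv P\big(1+\hbar(2\hat r-\Omega)\big)=P(1+\hbar\,r^-)\pmod{\hbar^2}.\tag{4.1}$$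

**Step 2: the limit is commutative with the expected bracket.** For $x,y\in L$ the element $(1-\sigma)(x\otimes y)\in L\otimes L$ lies in $\Lambda^2_\sigma V^q$, so $xy=m(\sigma(x\otimes y))$ in $S_{\mathcal A}$. By (4.1),
$$[x,y]\in\hbar\,m\big(Pr^-(x\otimes y)\big)+\hbar^2S_{\mathcal A},$$
where $r^-(x\otimes y)$ stands for any lift to $L\otimes L$. Put $S_0=S_{\mathcal A}/\hbar S_{\mathcal A}$. It is generated by the image of $L/\hbar L=V$, so it is commutative. Since $S_{\mathcal A}\subset S_\sigma(V^q)$ is torsion-free and $[S_{\mathcal A},S_{\mathcal A}]\subseteq\hbar S_{\mathcal A}$, the formula $\{a,b\}'=\hbar^{-1}[\tilde a,\tilde b]\bmod\hbar$, with lifts $\tilde a,\tilde b$, defines a bracket on $S_0$. It does not depend on the lifts, since changing $\tilde a$ by $\hbar c$ changes $\hbar^{-1}[\tilde a,\tilde b]$ by $[c,\tilde b]\in\hbar S_{\mathcal A}$. It inherits Leibniz and Jacobi from the commutator, so it is a Poisson bracket, and as $S_0$ is commutative, $\{x,y\}'=m(r^-(x\otimes y))$ for $x,y\in V$.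

**Step 3: comparison with $J$.** Let $\pi:S(V)\to S_0$ be the natural surjection. The maps $(a,b)\mapsto\pi(\{a,b\})$ and $(a,b)\mapsto\{\pi a,\pi b\}'$ are biderivations along $\pi$ which agree on $V\times V$, so they are equal. If $j\in\ker\pi$ then $\pi(\{a,j\})=\{\pi a,0\}'=0$, and $\pi$ kills Jacobiators because $\{\cdot,\cdot\}'$ satisfies Jacobi. So $\ker\pi$ satisfies (i) and (ii), and $\ker\pi\supseteq J$.

**Step 4: dimensions.** The module $(S_{\mathcal A})_m$ is finitely generated and torsion-free over $\mathcal A$ and spans $S_\sigma(V^q)_m$, so it is free of rank $\dim_\Bbbk S_\sigma(V^q)_m$. Hence $\dim_{\mathbb C}(S_0)_m=\dim_\Bbbk S_\sigma(V^q)_m$, and $(S_0)_m$ is a quotient of $\overline{S(V,r^-)}_m$. $\square$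

To prove the conjecture one would now try to show $\ker\pi\subseteq J$. The cubics suggest how: an unexpected relation such as (2.4) appears in the form $\hbar^2(\text{Jacobiator}+\dots)$, so its limit lies in $J$. The argument stops here: the $\hbar^2$-coefficient of an unexpected relation may vanish. Then the relation starts at a higher power of $\hbar$, and dividing by that power produces an element of $\ker\pi$ about which the Jacobiators say nothing. To use this we need modules in which many second-order terms can cancel, and a part of degree 3 where both sides can be computed exactly in $q$. Several commuting copies of $\mathfrak{sl}_2$ provide both.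

## 5. The ideal $J$ is generated by the Jacobiators of linear forms

**Step 1: a formula for the Jacobiator.** The purpose is to express $\mathrm{Jac}$ on $V$ by the Casimir tensor. Let $x,y,z\in V$ occupy legs $1,2,3$. Since $\mathfrak g$ acts by derivations,
$$\{x,\{y,z\}\}=m\big((r^-_{12}+r^-_{13})r^-_{23}\big),\quad\{y,\{z,x\}\}=m\big((r^-_{23}+r^-_{21})r^-_{31}\big),\quad\{z,\{x,y\}\}=m\big((r^-_{31}+r^-_{32})r^-_{12}\big),$$
all applied to $x\otimes y\otimes z$. Since $r^-_{21}=-r^-_{12}$ and so on, the operators add up to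
$$(r^-_{12}+r^-_{13})r^-_{23}-(r^-_{23}-r^-_{12})r^-_{13}-(r^-_{13}+r^-_{23})r^-_{12}=[r^-_{12},r^-_{13}]+[r^-_{12},r^-_{23}]+[r^-_{13},r^-_{23}]=[[r^-,r^-]].$$
Now $\hat r=\frac12(\Omega+r^-)$, so F1 says $[[\Omega+r^-,\Omega+r^-]]=0$. The mixed terms in this are
$$[\Omega_{12},r^-_{13}+r^-_{23}]-[\Omega_{23},r^-_{12}+r^-_{13}]-[\Omega_{13},r^-_{12}+r^-_{32}],$$
and each bracket vanishes because $\Omega$ is invariant. Hence $[[r^-,r^-]]=-[[\Omega,\Omega]]$. Invariance also gives $[\Omega_{12},\Omega_{13}]=-[\Omega_{12},\Omega_{23}]$ and $[\Omega_{13},\Omega_{23}]=-[\Omega_{12},\Omega_{23}]$, so $[[\Omega,\Omega]]=-[\Omega_{12},\Omega_{23}]$. We get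
$$\mathrm{Jac}(x,y,z)=m\big(\varphi(x\otimes y\otimes z)\big),\qquad\varphi=[\Omega_{12},\Omega_{23}].\tag{5.1}$$
Put $Q=m(\varphi V^{\otimes3})\subseteq S^3V$, the span of the Jacobiators of elements of $V$. It is $\mathfrak g$-stable since $\varphi$ is invariant.

**Lemma 3.** $J=S(V)Q$. In particular $J_3=Q$, and $J$ is $\mathfrak g$-stable.

**Step 2: proof of Lemma 3.** By (ii), $Q\subseteq J$, so $S(V)Q\subseteq J$. Conversely we check that $S(V)Q$ satisfies (ii) and (i).

For (ii): $\mathrm{Jac}$ is trilinear, cyclically invariant, and changes sign under exchanging two arguments, so it is alternating. It is a derivation in the last argument, because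
$$\begin{aligned}\{a,\{b,cd\}\}&=\{a,c\}\{b,d\}+c\{a,\{b,d\}\}+\{a,d\}\{b,c\}+d\{a,\{b,c\}\},\\ \{b,\{cd,a\}\}&=-\{b,c\}\{a,d\}-c\{b,\{a,d\}\}-\{b,d\}\{a,c\}-d\{b,\{a,c\}\},\\ \{cd,\{a,b\}\}&=c\{d,\{a,b\}\}+d\{c,\{a,b\}\}\end{aligned}$$
add up to $c\,\mathrm{Jac}(a,b,d)+d\,\mathrm{Jac}(a,b,c)$. By alternation it is a derivation in every argument, so every Jacobiator lies in $S(V)\,\mathrm{Jac}(V,V,V)=S(V)Q$.

For (i): let $u\in Q$ and $a,f\in S(V)$. Then $\{a,fu\}=\{a,f\}u+f\{a,u\}$, and $\{a,u\}=\sum_\alpha(E_\alpha(a)F_\alpha(u)-F_\alpha(a)E_\alpha(u))$ lies in $S(V)Q$ since $Q$ is $\mathfrak g$-stable. $\square$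

## 6. A multiplicity formula in degree 3, and the counterexample

Let $\lambda$ be dominant integral, and let $I$ be a set of $r\ge1$ pairwise orthogonal simple roots with $k_i:=\langle\lambda,\alpha_i^\vee\rangle\ge1$ for $i\in I$. Put
$$a_i=(\lambda,\alpha_i)=d_ik_i,\qquad p_i=|a_i|>0,\qquad\alpha_A=\sum_{i\in A}\alpha_i\ (A\subseteq I),\qquad\mu=3\lambda-\alpha_I .$$
For $n\ge1$ let $V=V_\lambda\otimes\mathbb C^n=V_\lambda^{\oplus n}$, $V^q=V^q_\lambda\otimes_{\mathbb C}\mathbb C^n$, $X=(\mathbb C^n)^{\otimes3}$. Let $s_X=(12)$ and $t_X=(23)$ act on $X$ by permuting the slots. Let $\omega_0=e^{2\pi i/3}$, and let $X_j$ ($j\in\mathbb Z/3$) be the $\omega_0^j$-eigenspace of the 3-cycle $s_Xt_X$, with dimension $x_j$. Indices of $x$ and $X$ are read modulo 3. Since $s_X$ inverts the 3-cycle, $x_1=x_{-1}$; the 3-cycle has trace $n$, so $x_0-x_1=n$ and $x_0+2x_1=n^3$, whence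
$$x_0=\tfrac{n^3+2n}3,\qquad x_{\pm1}=\tfrac{n^3-n}3.$$
For $\varepsilon\in\{\pm1\}^I$ put $|\varepsilon|=\sum_i\varepsilon_i$ and $n_p(\varepsilon)=\sum_{i:\,p_i=p}\varepsilon_i$. Define
$$\mathcal E_{cl}=\Big\{\varepsilon:\sum_i\varepsilon_ip_i^2=0\Big\},\qquad\mathcal E_q=\{\varepsilon:n_p(\varepsilon)=0\text{ for all }p\}\subseteq\mathcal E_{cl}.$$

**Theorem 4.**
$$[\overline{S(V,r^-)}_3:V_\mu]=\tfrac12\sum_{\varepsilon\in\mathcal E_{cl}}x_{|\varepsilon|},\qquad[S_\sigma(V^q)_3:V^q_\mu]=\tfrac12\,x_0\,\#\mathcal E_q.$$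

**Theorem 5.** Let $\mathfrak g=\mathfrak{sl}_2^{\oplus5}$ with the trace form on each factor and $V=V_1^{\boxtimes4}\boxtimes V_2$, a simple module of dimension $48$. Then $[\overline{S(V,r^-)}_3:V_1^{\boxtimes4}\boxtimes V_4]=1$, while the corresponding quantum multiplicity is $0$. Condition (b) fails, condition (a) fails, and $\dim S_\sigma(V^q)_3\le\dim\overline{S(V,r^-)}_3-80$. In particular the Conjecture is false.

Consider $n=1$ and $\mathfrak g=\mathfrak{sl}_2^{\oplus2}$, trace form. For $V_1\boxtimes V_1$ we have $p=(1,1)$ and $\mathcal E_{cl}=\mathcal E_q=\{\pm(1,-1)\}$: both multiplicities of $V_1\boxtimes V_1$ are $1$, so here $J_3$ removes no copy of this module from $S^3V=V_3\boxtimes V_3\oplus V_1\boxtimes V_1$. For $V_1\boxtimes V_2$ we have $p=(1,2)$, $\mu=(1,4)$, and both sets are empty. Yet $V_1\boxtimes V_4$ occurs once in $S^3V$, in the summand $S^{(2,1)}V_1\boxtimes S^{(2,1)}V_2=V_1\boxtimes(V_4\oplus V_2)$. So Jacobi fails, the copy is lost classically, and it is lost quantum-mechanically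 too. Each of these cases supports the guess.

## 7. A pair of involutions on each tensor factor

This section works over $\Bbbk$ for $U_q(\mathfrak g)$, and word for word over $\mathbb C$ with $q=1$ for $\mathfrak g$. The superscript $q$ is dropped. Let $v\in V_\lambda$ be a highest weight vector.

**Step 1: the relevant weight spaces of $V_\lambda$ are lines.** For $A\subseteq I$ the $F_i$ ($i\in A$) commute, so $V_\lambda[\lambda-\alpha_A]$ is spanned by $F_Av=\prod_{i\in A}F_iv$. Let $i\in I\setminus B$, $B\subseteq I$. By orthogonality $K_i$ acts on $F_Bv$ by $q_i^{k_i}=q^{a_i}$; since $E_iF_Bv=F_BE_iv=0$, we get $E_iF_iF_Bv=[k_i]_{q_i}F_Bv$. Hence $E_AF_Av=\prod_{i\in A}[k_i]_{q_i}v\ne0$, with $E_A=\prod_{i\in A}E_i$, and $F_Av\neq0$. For $j\notin I$, $E_jF_Bv=0$.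

**Step 2: singular vectors in the tensor cube.** The purpose is to describe $\mathrm{Hom}(V_\mu,V_\lambda^{\otimes3})$. If weights $\lambda-\gamma_1,\lambda-\gamma_2,\lambda-\gamma_3$ of $V_\lambda$ add up to $\mu$, then the $\gamma_j$ are nonnegative integer combinations of simple roots with sum $\alpha_I$, so $\gamma_j=\alpha_{A_j}$ with $I=A_1\sqcup A_2\sqcup A_3$. The $\mu$-weight space therefore has the basis $F_{A_1}v\otimes F_{A_2}v\otimes F_{A_3}v$, indexed by the maps $I\to\{1,2,3\}$ that record the slot on which $F_i$ acts. We identify it with $\bigotimes_{i\in I}\Bbbk^3$, each $\Bbbk^3$ with basis $u_1,u_2,u_3$. The coproduct of $E_i$ in three slots is $E_i\otimes K_i\otimes K_i+1\otimes E_i\otimes K_i+1\otimes1\otimes E_i$, so by Step 1 $E_i$ applies to the $i$-th factor the functional $[k_i]_{q_i}(q^{2a_i}x_1+q^{a_i}x_2+x_3)$ and is the identity on the other factors. For $j\notin I$, $E_j$ acts by $0$. The space of singular vectors of weight $\mu$ is thus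
$$T=\bigotimes_{i\in I}T_i,\qquad T_i=\{x\in\Bbbk^3:q^{2a_i}x_1+q^{a_i}x_2+x_3=0\},\qquad\dim T_i=2.$$
So $\mathrm{Hom}(V_\mu,V_\lambda^{\otimes3})\cong T$ and $\mathrm{Hom}(V_\mu,V^{\otimes3})\cong T\otimes X$.

**Step 3: components of the tensor square.** In the same way $(V_\lambda\otimes V_\lambda)[2\lambda-\alpha_B]=\bigotimes_{i\in B}\Bbbk^2$ with bases $w_1,w_2$ ($F_i$ in slot 1 or 2), and $E_i$ applies $[k_i]_{q_i}(q^{a_i}x_1+x_2)$. The singular vectors of weight $2\lambda-\alpha_A$ form the line spanned by $\eta_A=\bigotimes_{i\in A}\eta_i$ with $\eta_i=w_1-q^{a_i}w_2$, so $V_{2\lambda-\alpha_A}$ occurs once. For $i\notin A$, the coproduct of $F_i$ shows that $F_i$ tensors with $\zeta_i=w_1+q^{-a_i}w_2$ in a new $i$-th factor. Hence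
$$F_{B\setminus A}\eta_A=\bigotimes_{i\in A}\eta_i\otimes\bigotimes_{i\in B\setminus A}\zeta_i\in V_{2\lambda-\alpha_A}\qquad(A\subseteq B).$$
Put $c_i=q^{a_i}+q^{-a_i}=q^{p_i}+q^{-p_i}$. The determinant of $(\eta_i,\zeta_i)$ is $c_i\ne0$, so these vectors form a basis of the weight space, and only the components $V_{2\lambda-\alpha_A}$ with $A\subseteq B$ meet it. The projection onto the line of $\eta_i$ along $\zeta_i$ is $w_1\mapsto q^{-a_i}\eta_i/c_i$, $w_2\mapsto-\eta_i/c_i$.

**Step 4: the projections on $T_i$.** Apply this projection in slots 1,2 with $P_iu_3=0$, and in slots 2,3 with $Q_iu_1=0$: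
$$P_ix=\tfrac{q^{-a_i}x_1-x_2}{c_i}(u_1-q^{a_i}u_2),\qquad Q_ix=\tfrac{q^{-a_i}x_2-x_3}{c_i}(u_2-q^{a_i}u_3).$$
The images lie in $T_i$. In the basis $e_1=u_1-q^{a_i}u_2$, $e_2=u_2-q^{a_i}u_3$ of $T_i$,
$$P_ie_1=e_1,\quad P_ie_2=-e_1/c_i,\quad Q_ie_1=-e_2/c_i,\quad Q_ie_2=e_2 .$$
So $P_i,Q_i$ are rank-one idempotents on $T_i$, and
$$\operatorname{tr}(P_iQ_i)=c_i^{-2}.\tag{7.1}$$

**Lemma 6.** Let an operator on $V_\lambda\otimes V_\lambda$ act on $V_{2\lambda-\alpha_A}$ by a scalar $\theta_A$ for each $A\subseteq I$, and preserve isotypic components. In slots 1,2 it acts on $T$ as $\sum_A\theta_A\prod_{i\in A}P_i\prod_{i\notin A}(1-P_i)$. The same holds for slots 2,3 with $Q_i$.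

*Proof.* Split the $\mu$-weight space of the cube according to $B=I\setminus A_3$, so that slots 1,2 carry $(V_\lambda\otimes V_\lambda)[2\lambda-\alpha_B]$. By Step 3 the projection of this space to the component $V_{2\lambda-\alpha_A}$ is the projection to $\bigotimes_{i\in A}\eta_i\otimes\bigotimes_{i\in B\setminus A}\zeta_i$ along the other basis vectors if $A\subseteq B$, and $0$ otherwise. Since $P_i=0$ on the factors $i\in A_3$, in both cases it is $\prod_{i\in A}P_i\prod_{i\notin A}(1-P_i)$. Slots 2,3 are treated in the same way, splitting by $A_1$. $\square$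

**Step 5: involutions.** Put $s_i=1-2P_i$, $t_i=1-2Q_i$, $g_i=s_it_i$. Then $s_i^2=t_i^2=1$, $s_ig_is_i=t_is_i=g_i^{-1}$, $\det g_i=(-1)(-1)=1$, and by (7.1)
$$\operatorname{tr}g_i=2-2-2+4\operatorname{tr}(P_iQ_i)=4c_i^{-2}-2.\tag{7.2}$$
On $T\otimes X$ put
$$s=\bigotimes_is_i\otimes s_X,\qquad t=\bigotimes_it_i\otimes t_X,\qquad g=st=\bigotimes_ig_i\otimes s_Xt_X;$$
then $s^2=t^2=1$ and $sgs=g^{-1}$.

**Lemma 7.** Suppose $g$ is diagonalizable over some extension of the base field, and let $Z=\ker(g-1)$. If $\varphi$ commutes with $g$, then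
$$(T\otimes X)/\big(\operatorname{im}(1-s)+\operatorname{im}(1-t)+\operatorname{im}\varphi\big)\cong Z/\big((1-s)Z+\varphi Z\big).$$
In particular (with $\varphi=0$), $(T\otimes X)/(\operatorname{im}(1-s)+\operatorname{im}(1-t))\cong Z/(1-s)Z$.

*Proof.* From $1-g=(1-s)+s(1-t)=(1-s)+(1-t)-(1-s)(1-t)$ we get
$$\operatorname{im}(1-g)\subseteq\operatorname{im}(1-s)+\operatorname{im}(1-t).\tag{7.3}$$
As $g$ is semisimple, $T\otimes X=Z\oplus\operatorname{im}(1-g)$. Both summands are $s$-stable: if $gx=x$ then $gsx=sg^{-1}x=sx$, and $s(1-g)=(1-g^{-1})s=-(1-g)g^{-1}s$. So they are stable under $t=sg$, and also under $\varphi$. The sum of the three images is therefore the direct sum of its parts in $Z$ and in $\operatorname{im}(1-g)$, and it contains $\operatorname{im}(1-g)$ by (7.3). Its part in $Z$ is $(1-s)Z+(1-t)Z+\varphi Z$, and on $Z$ we have $t=sg=s$. $\square$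

## 8. The classical count: a second-order condition

This section proves the first formula of Theorem 4. Put $q=1$ in Section 7.

**Step 1: the involutions are transpositions.** Now $T_i=\{x_1+x_2+x_3=0\}$ and $P_ix=\frac12(x_1-x_2)(u_1-u_2)$, so $s_i=1-2P_i$ exchanges $x_1,x_2$; likewise $t_i$ exchanges $x_2,x_3$. The flip of slots 1,2 permutes the basis of the weight space in exactly this way. So $s,t$ are the actions of $(12),(23)$ on $T\otimes X=\mathrm{Hom}(V_\mu,V^{\otimes3})$. By (7.2) $\operatorname{tr}g_i=-1$, so $g_i$ has eigenvalues $\omega_0^{\pm1}$. Let $z_i^\pm$ be eigenvectors and $z_\varepsilon=\bigotimes_iz_i^{\varepsilon_i}$. Then $g$ is $\omega_0^{|\varepsilon|+j}$ on $z_\varepsilon\otimes X_j$. As $s_i$ inverts $g_i$ and $s_X$ inverts $s_Xt_X$, $s$ maps $z_\varepsilon\otimes X_j$ onto $z_{-\varepsilon}\otimes X_{-j}$. Hence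
$$Z=\ker(g-1)=\bigoplus_\varepsilon z_\varepsilon\otimes X_{-|\varepsilon|}.\tag{8.1}$$

**Step 2: the Jacobiator operator.** The purpose is to compute $\varphi=[\Omega_{12},\Omega_{23}]$ on $T$. On $V_\nu\subset V_\lambda\otimes V_\lambda$, $\Omega$ is $\frac12\big((\nu,\nu+2\rho)-2(\lambda,\lambda+2\rho)\big)$. For $\nu=2\lambda-\alpha_A$ we use $(\rho,\alpha_i)=d_i$ and, by orthogonality, $(\alpha_A,\alpha_A)=2\sum_{i\in A}d_i$:
$$(\nu,\nu+2\rho)-(2\lambda,2\lambda+2\rho)=-4(\lambda,\alpha_A)-2(\rho,\alpha_A)+(\alpha_A,\alpha_A)=-4\sum_{i\in A}a_i.$$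
So $\Omega$ is a constant minus $2\sum_{i\in A}a_i$ on $V_{2\lambda-\alpha_A}$, and Lemma 6 gives $\Omega_{12}=\mathrm{const}-2\sum_ia_iP_i$ and $\Omega_{23}=\mathrm{const}-2\sum_ia_iQ_i$ on $T$. Operators on different tensor factors commute, hence
$$\varphi=4\sum_ia_i^2[P_i,Q_i]=\sum_ia_i^2[s_i,t_i]=\sum_ip_i^2(g_i-g_i^{-1}).\tag{8.2}$$
So $\varphi$ commutes with $g$, satisfies $s\varphi s=-\varphi$, and acts on $z_\varepsilon\otimes X$ by $(\omega_0-\omega_0^{-1})\sum_i\varepsilon_ip_i^2=\sqrt{-3}\sum_i\varepsilon_ip_i^2$.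

**Step 3: counting.** By Lemma 3, $\overline{S(V,r^-)}_3=S^3V/m(\varphi V^{\otimes3})$, which is $V^{\otimes3}$ modulo the images of $1-(12)$, $1-(23)$ and $\varphi$. As $\mathrm{Hom}(V_\mu,-)$ is exact, Lemma 7 gives
$$[\overline{S(V,r^-)}_3:V_\mu]=\dim Z/\big((1-s)Z+\varphi Z\big).$$
By (8.1) and Step 2, $Z=Z_0\oplus\varphi Z$ with $Z_0=\ker\varphi|_Z=\bigoplus_{\varepsilon\in\mathcal E_{cl}}z_\varepsilon\otimes X_{-|\varepsilon|}$, and both summands are $s$-stable. So the quotient is $Z_0/(1-s)Z_0$, whose dimension is that of the $+1$-eigenspace of $s$ on $Z_0$. Since $s$ exchanges the summands $\varepsilon$ and $-\varepsilon\neq\varepsilon$, this is $\frac12\dim Z_0=\frac12\sum_{\varepsilon\in\mathcal E_{cl}}x_{|\varepsilon|}$, using $x_j=x_{-j}$. $\square$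

## 9. The quantum count: a condition to all orders

This section proves the second formula of Theorem 4.

**Step 1: the sign of the braiding on $V_{2\lambda-\alpha_A}^q$.** The claim is that it is $(-1)^{|A|}$. By multiplicity one, $\mathcal R$ on that component of $V_\lambda^q\otimes V^q_\lambda$ is a scalar $\pm q^t$. Let $L$ be the $\mathcal A$-span of the finitely many nonzero vectors $F_{j_1}\cdots F_{j_l}v$. It is stable under each $F_j$. It is stable under $K_i^{\pm1}$ and $(K_i-1)/(q-1)$, which act on these weight vectors by elements of $\mathcal A$. It is stable under $E_i$, because $E_iv=0$ and commuting $E_i$ to the right replaces factors $F_i$ by $[E_i,F_i]$, which acts on weight vectors by numbers $[m]_{q_i}\in\mathcal A$. So $L=U_{\mathcal A}v$ is a stable lattice, with $L[\lambda]=\mathcal Av$.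

For $B\subseteq I$, $E_BF_Bv=\prod_{i\in B}[k_i]_{q_i}v$ is a unit times $v\notin\hbar L$, so $F_Bv\notin\hbar L$. The vectors $F_Bv\otimes F_{A\setminus B}v$ ($B\subseteq A$) lie in different weight components, so they are linearly independent modulo $\hbar$. Hence $\eta_A\in L\otimes L$ reduces to $\bigotimes_{i\in A}(w_1-w_2)\ne0$. By Lemma 1, $\mathcal R=PR$ reduces to the flip, which exchanges $w_1$ and $w_2$ in every factor and multiplies this vector by $(-1)^{|A|}$. This proves the claim.

**Step 2: the quotient to be computed.** As in Section 4 let $\sigma=\pm1$ on the $\pm q^t$-eigenspaces. On $V^q\otimes V^q=(V^q_\lambda)^{\otimes2}\otimes(\mathbb C^n)^{\otimes2}$ the braiding is that of $V^q_\lambda$ tensored with the flip, so $\sigma=\sigma_\lambda\otimes\text{flip}$. By Step 1 and Lemma 6, on $T\otimes X$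
$$\sigma_{12}=\sum_A(-1)^{|A|}\prod_{i\in A}P_i\prod_{i\notin A}(1-P_i)\otimes s_X=\bigotimes_i(1-2P_i)\otimes s_X=s,$$
and likewise $\sigma_{23}=t$. Since $S_\sigma(V^q)_3=(V^q)^{\otimes3}/(\operatorname{im}(1-\sigma_{12})+\operatorname{im}(1-\sigma_{23}))$ and $\mathrm{Hom}(V^q_\mu,-)$ is exact,
$$[S_\sigma(V^q)_3:V^q_\mu]=\dim(T\otimes X)/\big(\operatorname{im}(1-s)+\operatorname{im}(1-t)\big).\tag{9.1}$$

**Step 3: eigenvalues of $g$.** The dimension (9.1) may be computed over any extension field. Take the fraction field of the integral domain of complex-valued real-analytic functions of $q\in(0,1)$, with $q^{1/N}$ the positive root. By (7.2) and $\det g_i=1$, $g_i$ has eigenvalues $\omega_i^{\pm1}$ with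
$$\omega_i=-\exp(-2\sqrt{-1}\,f_{p_i}),\qquad f_p(q)=\arcsin\frac1{q^p+q^{-p}},$$
because $-2\cos(2\arcsin x)=4x^2-2$. The function $f_p$ is analytic since $q^p+q^{-p}>2$ on $(0,1)$. The two eigenvalues are distinct since $4c_i^{-2}-2\ne\pm2$. Let $z_i^\pm$ be eigenvectors and $z_\varepsilon=\bigotimes_iz_i^{\varepsilon_i}$. So $g$ is diagonalizable, with eigenvalue $\omega_0^j\prod_i\omega_i^{\varepsilon_i}$ on $z_\varepsilon\otimes X_j$, and $s$ maps $z_\varepsilon\otimes X_j$ onto $z_{-\varepsilon}\otimes X_{-j}$ as before.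

**Step 4: when the eigenvalue is identically $1$.** The eigenvalue is $(-1)^r\omega_0^j\exp\big(-2\sqrt{-1}\sum_i\varepsilon_if_{p_i}\big)$. Suppose it equals $1$ identically. As $q\to0^+$ every $f_p\to0$, so $(-1)^r\omega_0^j=1$, which forces $r$ even and $j=0$. Then $\sum_i\varepsilon_if_{p_i}=\sum_pn_p(\varepsilon)f_p$ is continuous, takes values in $\pi\mathbb Z$, and tends to $0$ as $q\to0^+$; so it vanishes identically. Since $f_p\sim q^p$ as $q\to0^+$, the smallest $p$ with $n_p(\varepsilon)\ne0$ would give a nonzero leading term. Hence all $n_p(\varepsilon)=0$. Conversely, if all $n_p(\varepsilon)=0$, then $|\varepsilon|=0$, so $r$ is even, and the eigenvalue is $1$ for $j=0$. Therefore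
$$Z=\ker(g-1)=\bigoplus_{\varepsilon\in\mathcal E_q}z_\varepsilon\otimes X_0 .$$

**Step 5: counting.** By Lemma 7, (9.1) equals $\dim Z/(1-s)Z$. As $s$ exchanges the summands $\varepsilon$ and $-\varepsilon\ne\varepsilon$, this is $\frac12\dim Z=\frac12x_0\,\#\mathcal E_q$. $\square$

**Comparison of the two conditions.** Put $q=e^u$ and $F(x)=\arcsin\frac1{2\cosh x}$, so that $f_p=F(pu)$. The function $F$ is even; from $\frac1{2\cosh x}=\frac12-\frac{x^2}4+O(x^4)$ and $\arcsin'(\frac12)=\frac2{\sqrt3}$ we get $F(x)=\frac\pi6-\frac{x^2}{2\sqrt3}+O(x^4)$. Since $-e^{-\sqrt{-1}\,\pi/3}=\omega_0$, the eigenvalue of $g$ on $z_\varepsilon\otimes X_j$ is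
$$\omega_0^{\,j+|\varepsilon|}\exp\Big(\tfrac{\sqrt{-1}}{\sqrt3}\,u^2\sum_i\varepsilon_ip_i^2+O(u^4)\Big).$$
It is $1$ at $u=0$ exactly for the summands in (8.1), and among these it is $1+O(u^4)$ exactly when $\varepsilon\in\mathcal E_{cl}$. So $J$ sees the $u^2$-term, and only this term, while the quantum algebra requires the whole function to be $1$. This is the point of Section 4 made precise: second-order terms from different tensor factors can cancel although the functions do not.

## 10. Five copies of $\mathfrak{sl}_2$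

**Lemma 8.** Suppose that, for some dominant $\nu$, $[\overline{S(V,r^-)}_3:V_\nu]-[S_\sigma(V^q)_3:V^q_\nu]=\ell>0$. Then (b) fails for every $U_{\mathcal A}$-stable lattice, (a) fails, and $\dim S_\sigma(V^q)_3\le\dim\overline{S(V,r^-)}_3-\ell\dim V_\nu$.

**Step 1: multiplicities pass to the limit.** Let $L$ be any stable lattice. $(S_{\mathcal A})_3$ is the image of $L^{\otimes3}$ in $S_\sigma(V^q)_3$. It is $U_{\mathcal A}$-stable, since $\Delta U_{\mathcal A}\subset U_{\mathcal A}\otimes U_{\mathcal A}$ (for instance $\Delta\frac{K_i-1}{q-1}=\frac{K_i-1}{q-1}\otimes K_i+1\otimes\frac{K_i-1}{q-1}$) and $\Lambda^2_\sigma V^q$ is a submodule. It is finitely generated and torsion-free, and it spans $S_\sigma(V^q)_3$. By Lemma 1 its reduction is a $\mathfrak g$-module with the character of $S_\sigma(V^q)_3$. Complete reducibility and the equality of the characters of $V^q_\nu$ and $V_\nu$ give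
$$[(S_{\mathcal A})_3/\hbar(S_{\mathcal A})_3:V_\nu]=[S_\sigma(V^q)_3:V^q_\nu].\tag{10.1}$$

**Step 2: (b) fails.** Suppose $\psi:S_{\mathcal A}/\hbar S_{\mathcal A}\to\overline{S(V,r^-)}$ is as in (b). Both algebras are quotients of $T(V)=T_{\mathcal A}(L)/\hbar$ by $\mathfrak g$-stable ideals: the first because $T_{\mathcal A}(L)\to S_{\mathcal A}$ is $U_{\mathcal A}$-equivariant, the second by Lemma 3. The composite of the first quotient map with $\psi$ and the second quotient map are algebra maps that agree on $V$, so they are equal. Hence $\psi$ is $\mathfrak g$-equivariant, which contradicts (10.1) and $\ell>0$.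

**Step 3: (a) fails.** By Proposition 2, $(S_{\mathcal A})_3/\hbar(S_{\mathcal A})_3$ is a quotient of $\overline{S(V,r^-)}_3$, equivariantly, because both are quotients of $T(V)$ by $\mathfrak g$-stable ideals. By (10.1) the kernel contains $V_\nu$ with multiplicity $\ell$. Since $\dim_{\mathbb C}(S_{\mathcal A})_3/\hbar(S_{\mathcal A})_3=\dim_\Bbbk S_\sigma(V^q)_3$, the inequality follows, and (a) fails for $n=3$. $\square$

**Proof of Theorem 5.** Let $I$ be the set of all five simple roots, $n=1$, $\lambda=(1,1,1,1,2)$. With the trace form $d_i=1$, so $p=(1,1,1,1,2)$, and $\mu=3\lambda-\alpha_I=(1,1,1,1,4)$. The equation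
$$\varepsilon_1+\varepsilon_2+\varepsilon_3+\varepsilon_4+4\varepsilon_5=0$$
has exactly the solutions $\varepsilon=\pm(1,1,1,1,-1)$. For these $|\varepsilon|=\pm3\equiv0\pmod3$, and $x_0=1$, so by Theorem 4 the classical multiplicity is $\frac12(1+1)=1$. Since $r=5$ is odd, $\mathcal E_q=\varnothing$, and the quantum multiplicity is $0$. Now Lemma 8 applies with $\nu=\mu$, $\ell=1$, $\dim V_\mu=2^4\cdot5=80$. $\square$

The quantum multiplicity can also be found without analytic functions. By (7.2), $\operatorname{tr}g_i=4c_i^{-2}-2\to-2$ as $q\to0$, and $\det g_i=1$. So $\det\big(1-\bigotimes_{i=1}^5g_i\big)$, a polynomial in the traces $\operatorname{tr}g_i$, tends to $(1-(-1)^5)^{32}=2^{32}\neq0$. Hence $1-g$ is invertible over $\Bbbk$, and by (7.3) the quotient (9.1) is zero.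

## 11. Which other modules fail

**Theorem 9.** Keep the notation of Section 6.

(i) The two multiplicities in Theorem 4 agree if and only if every $\varepsilon\in\mathcal E_{cl}$ with $x_{|\varepsilon|}\neq0$ lies in $\mathcal E_q$. If they disagree, (a) and (b) fail for $V$. For $n=1$ they always agree when $r\le3$; for $n=1$, $r=4$ they disagree if and only if, after relabelling, $p_1^2+p_2^2=p_3^2+p_4^2$ with $\{p_1,p_2\}\ne\{p_3,p_4\}$. For any $n$ they agree when $r\le2$; for $n\ge2$, $r=3$ they disagree if and only if, after relabelling, $p_1^2+p_2^2=p_3^2$.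

(ii) Let $\mathfrak g$ be simple, with any form for which the $d_i$ are rational. If its Dynkin diagram has 4 pairwise non-adjacent nodes ($A_n,B_n,C_n$ with $n\ge7$; $D_n$ with $n\ge6$; $E_7,E_8$), the Conjecture fails for infinitely many simple modules. If it has 3 pairwise non-adjacent nodes ($A_n,B_n,C_n$ with $n\ge5$; $D_n$ with $n\ge4$; $E_6,E_7,E_8$), it fails for infinitely many modules $V_\lambda^{\oplus2}$.

**Step 1: the criterion in (i).** For $\varepsilon\in\mathcal E_q$ we have $|\varepsilon|=\sum_pn_p(\varepsilon)=0$ and $\sum_i\varepsilon_ip_i^2=\sum_pn_p(\varepsilon)p^2=0$. So the classical minus the quantum multiplicity is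
$$\tfrac12\sum_{\varepsilon\in\mathcal E_{cl}\setminus\mathcal E_q}x_{|\varepsilon|}\ge0,$$
which is the criterion. If it is positive, Lemma 8 shows that (a) and (b) fail.

**Step 2: small $r$ with $n=1$.** Here $x_0=1$ and $x_{\pm1}=0$, so only $\varepsilon$ with $|\varepsilon|\equiv0\pmod3$ matter. For $r=1$ there are none. For $r=2$ they are $\pm(1,-1)$, and $\varepsilon\in\mathcal E_{cl}$ forces $p_1=p_2$, so $\varepsilon\in\mathcal E_q$. For $r=3$ all $\varepsilon_i$ are equal, so $\sum\varepsilon_ip_i^2\ne0$. For $r=4$, $|\varepsilon|\in\{0,\pm2,\pm4\}$ must be $0$: there are two signs of each kind, $\varepsilon\in\mathcal E_{cl}$ means $p_1^2+p_2^2=p_3^2+p_4^2$ after relabelling, and then $\varepsilon\in\mathcal E_q$ if and only if $\{p_1,p_2\}=\{p_3,p_4\}$ as multisets.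

**Step 3: small $r$ with $n\ge2$.** Now all $x_j>0$. For $r=1$, $\mathcal E_{cl}=\varnothing$. For $r=2$, $\varepsilon\in\mathcal E_{cl}$ forces $p_1=p_2$ and opposite signs, so $\varepsilon\in\mathcal E_q$. For $r=3$, $\mathcal E_q=\varnothing$ because $r$ is odd, and $\mathcal E_{cl}\ne\varnothing$ if and only if $p_1^2+p_2^2=p_3^2$ after relabelling. This proves (i).

**Step 4: modules for (ii).** Two forms on a simple $\mathfrak g$ with rational $d_i$ differ by a nonzero rational factor, which multiplies all $p_i$ by a common positive factor and does not affect the conditions in (i). So we compute the $p_i$ with the form for which short roots have $(\alpha,\alpha)=2$; then $d_i\in\{1,2,3\}$. Given four pairwise non-adjacent nodes $I$ and an integer $M\ge1$, put $k_i=6M\pi_i/d_i$ with $\pi=(7,1,5,5)$, a positive integer, and let the other coefficients of $\lambda$ be arbitrary. Then $p=6M(7,1,5,5)$, and $7^2+1^2=50=5^2+5^2$ while $\{7,1\}\neq\{5,5\}$. By (i) with $n=1$ the Conjecture fails for the simple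 module $V_\lambda$, for every $M$. Given three pairwise non-adjacent nodes, take $\pi=(3,4,5)$; since $3^2+4^2=5^2$, (i) with $n=2$ shows that it fails for $V_\lambda^{\oplus2}$.

**Step 5: the diagrams.** A chain of $7$ (resp. $5$) nodes has the non-adjacent nodes $1,3,5,7$ (resp. $1,3,5$); this covers $A_n,B_n,C_n$. In $D_n$ take the two end nodes $n-1,n$ of the fork, both attached to $n-2$, together with $n-3$, which gives three nodes for $n\ge4$, and also $n-5$, which gives four for $n\ge6$. In $E_6$ the end nodes of the three arms give three. In $E_7$ and $E_8$, whose arms have lengths $1,2,3$ and $1,2,4$, take the ends of the arms of length 1 and 2 and two non-adjacent nodes of the longest arm; this gives four. $\square$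

Longer sets $I$ work in the same way. For $\mathfrak{sl}_{10}$ with the trace form, the nodes $1,3,5,7,9$ are pairwise non-adjacent, and the simple module of highest weight $\varpi_1+\varpi_3+\varpi_5+\varpi_7+2\varpi_9$ ($\varpi_j$ the fundamental weights) has $p=(1,1,1,1,2)$. As in the proof of Theorem 5 the two multiplicities in Theorem 4 are $1$ and $0$, so by Lemma 8 the Conjecture fails for this module as well.
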